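# Proper leaves whose ends do not repeat

## Non-repetitive ends occur exactly from leaf dimension three on

**Theorem 1.** Let $d\ge 3$ and $k\ge 1$. There is a closed orientable $d$-manifold $\mathbb F$ and a transversely orientable codimension one $C^0$ foliation on $\mathbb F\times S^1$, with bi-Lipschitz holonomy, having a proper leaf with exactly $k$ ends, none of which is topologically repetitive.

**Theorem 2.** Let $S$ be a connected non-compact manifold without boundary, of dimension $1$ or $2$, with finitely many ends. Then every end of $S$ is topologically repetitive.

**Corollary 3.** A proper leaf of dimension $d$, with finitely many ends, of a codimension one foliation on a closed manifold can have a non-repetitive end if and only if $d\ge 3$.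

The corollary is immediate: a compact leaf has no ends, a non-compact leaf of dimension at most $2$ is covered by Theorem 2, and Theorem 1 supplies the examples for $d\ge 3$.

The question behind these statements is posed in Carlos Meniño Cotón, "Nonperiodic leaves of codimension one foliations", arXiv:2404.10485 (2024): does there exist a codimension one foliation on a compact manifold having a proper leaf with finitely many ends such that some of its ends is not topologically repetitive? Here no transverse regularity is assumed. Theorem 1 answers yes with bi-Lipschitz transverse structure; transverse regularity $C^1$ or $C^2$ is not addressed.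

Let us unpack the words.

**Definition (proper leaf).** A leaf $L$ of a codimension one foliation on a compact manifold is proper if it is not contained in its own limit set, i.e. it does not accumulate on itself. Equivalently, the leaf topology of $L$ coincides with the topology induced from the ambient manifold.

For example, let $f(t)=t^2$ on $[0,1]$ and identify $0\sim1$ to get a homeomorphism of the circle. Suspend it: take $\mathbb R\times S^1$ modulo $(s,t)\sim(s+1,f(t))$, foliated by the images of the lines $\mathbb R\times\{t\}$. The leaf through $t=1/2$ meets the transversal $\{0\}\times S^1$ in the orbit $\{2^{-2^m}:m\in\mathbb Z\}$, every point of which is isolated in the orbit. So this leaf is proper; it is a line, both of whose ends spiral onto the compact leaf through $0\sim 1$. A leaf of an irrational linear foliation of the $2$-torus, in contrast, is dense and not proper.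

**Definition (ends and their neighborhoods).** An end $\mathbf e$ of a manifold $M$ assigns to each compact set $C\subset M$ a component of $M\setminus C$ that is not relatively compact, compatibly with inclusions. A neighborhood of $\mathbf e$ is a set that contains the component assigned to some compact set. A neighborhood system of $\mathbf e$ is a sequence of neighborhoods such that every neighborhood of $\mathbf e$ contains one of them.

**Definition (topologically repetitive end).** An end $\mathbf e$ of $M$ is topologically repetitive if it has a neighborhood $N$ with the following property: for any compact set $K\subset N$ and every neighborhood system $\{N_n\}_{n\in\mathbb N}$ of $\mathbf e$, there exist pairwise disjoint subsets $K_n\subset N_n$, each homeomorphic to $K$.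

So whatever compact pattern is seen near a repetitive end is seen again, disjointly, arbitrarily far out. The end of $\mathbb R^d$, $d\ge2$, is repetitive: translates of a compact set go anywhere. The disjointness demand is nearly free, as the following lemma shows.

**Lemma 4.** Suppose an end $\mathbf e$ of $M$ has a neighborhood $N$ such that every compact $K\subset N$ is homeomorphic to a subset of every neighborhood of $\mathbf e$. Then $\mathbf e$ is topologically repetitive.

*Proof.* Let $K\subset N$ be compact and $\{N_n\}$ a neighborhood system. Suppose $K_m$ has been chosen for all $m<n$. The set $N_n$ contains the component of $M\setminus C$ assigned to some compact $C$. Put $C'=C\cup\bigcup_{m<n}K_m$, which is compact. The component of $M\setminus C'$ assigned by $\mathbf e$ is a neighborhood of $\mathbf e$, lies in $N_n$, and misses the earlier $K_m$. By hypothesis it contains a copy $K_n$ of $K$. $\square$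

Conversely, to show that an end is *not* repetitive it is enough to find, inside every neighborhood $N$, a compact set with no copy at all sufficiently far out. This is what we shall do for Theorem 1.

## Curves and surfaces always repeat

This section proves Theorem 2, the case where one can work by hand. By Lemma 4, in each case we only need a neighborhood $N$ of $\mathbf e$ such that each compact $K\subset N$ has a copy in every neighborhood of $\mathbf e$.

**Dimension 1.** Here $S\cong\mathbb R$. Take $N$ to be a closed half line; every neighborhood of the end contains a smaller half line, and we translate $K$ into it.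

**Dimension 2: standard neighborhoods.** The purpose of this step is to choose convenient neighborhoods. Exhaust $S$ by compact connected subsurfaces $X_1\subset X_2\subset\cdots$ with $X_m\subset\operatorname{int}X_{m+1}$, adding to $X_m$ the finitely many relatively compact components of its complement (and passing to a subsequence), so that no component of $S\setminus X_m$ is relatively compact. Each component of $S\setminus X_m$ then contains an end, and since $S$ has finitely many ends, for large $m$ different ends lie in different components. So for large $m$ each component has exactly one end. The closures of the components belonging to $\mathbf e$ form a basis of neighborhoods consisting of *standard* ones: connected subsurfaces, closed in $S$, with compact boundary and exactly one end. Call a connected surface *planar* if each of its compact connected subsurfaces embeds in the sphere. Write $\Sigma_{g,b}$ for the compact orientable surface of genus $g$ with $b$ boundary circles, and $N_{g,b}$ for the non-orientable one.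

**Case 1: some standard neighborhood $N_0$ is planar.** Cap the finitely many boundary circles of $N_0$ by discs. The result is still planar: a compact connected subsurface of it can be enlarged to one, say $X'$, that contains all caps in its interior; removing the open caps leaves a compact connected subsurface of $N_0$, i.e. a sphere with holes, so $X'$ is a sphere with holes. The capped surface has one end and no boundary, so it is homeomorphic to $\mathbb R^2$ (Kerékjártó–Richards classification; I. Richards, Trans. AMS 106 (1963)). The caps lie in the interior of a round disc. The complement of the open disc is a neighborhood $N\cong S^1\times[0,\infty)$ of $\mathbf e$ in $S$. Every neighborhood of $\mathbf e$ contains some $S^1\times[t,\infty)$, and we translate $K$ along $[0,\infty)$.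

**Case 2: no standard neighborhood is planar, but some standard neighborhood $N$ is orientable.** Let $N'\subset N$ be a standard neighborhood. The purpose is to find every $\Sigma_{g,1}$ inside $N'$. Since $N'$ is orientable and not planar, it contains a compact subsurface of positive genus, hence a once-punctured torus $\Sigma_{1,1}$, which we push into the interior of $N'$. Repeating this in a standard neighborhood that misses what was found before, we get arbitrarily many disjoint once-punctured tori $H_1,\dots,H_g$ in $\operatorname{int}N'$. Now join them by bands, one at a time. If disjoint compact connected subsurfaces in $\operatorname{int}N'$ have one boundary circle each, then the complement of the union of their interiors is connected, because a path that runs through one of them enters and leaves through the same circle and can be rerouted along that circle. Hence there is an arc from the first to the second subsurface whose interior misses all of them; adding a band along the arc replaces the first two by their boundary connected sum, again with one boundary circle. After $g-1$ bands we have $\Sigma_{g,1}\subset N'$.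

Now let $K\subset N$ be compact. It lies in a compact connected subsurface $X\subset N$. The boundary of $X$ is not empty, for otherwise $X$ would be open and closed in the connected non-compact $N$. So $X\cong\Sigma_{g,b}$ with $b\ge1$, and capping $b-1$ circles embeds $X$ in $\Sigma_{g,1}$, which embeds in every standard neighborhood inside $N$, hence in every neighborhood of $\mathbf e$.

**Case 3: every standard neighborhood is non-orientable.** Every standard neighborhood contains a Möbius band, whose boundary is one circle, so the argument of Case 2 shows that every standard neighborhood contains $N_{g,1}$ for all $g\ge1$. Let $N$ be any standard neighborhood. A compact $K\subset N$ lies in a compact connected subsurface of $N$ with nonempty boundary, of type $N_{g,b}$ or $\Sigma_{g,b}$. Since $N_{g,b}\subset N_{g,1}$ and $\Sigma_{g,b}\subset\Sigma_{g,1}\subset N_{2g+1,1}$ (the last surface is the boundary connected sum of $\Sigma_{g,1}$ with a Möbius band), $K$ has a copy in every standard neighborhood.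

If not all standard neighborhoods are non-orientable, then some is orientable, and we are in Case 1 or Case 2. So the cases are exhaustive, and Theorem 2 is proved. $\square$

Note the mechanism: in a surface a handle is a handle. A handle formed by running around a loop of a thousand pieces is homeomorphic to one formed by running around three pieces.

## The periodic leaf, and why a free group is needed

The example with $f(t)=t^2$ has an obvious generalization. Take a closed connected $d$-manifold $X$ and a surjection $\varphi:\pi_1(X)\to\mathbb Z$, and let $\pi_1(X)$ act on $S^1$ by $\gamma\mapsto f^{\varphi(\gamma)}$. The suspension $(\widetilde X\times S^1)/\pi_1(X)$ has as leaf through $t=1/2$ the infinite cyclic covering $\widehat X$ of $X$ defined by $\varphi$. It is proper and has two ends. But its ends are repetitive. Indeed let $T$ generate the deck group and choose a compact connected $D\subset\widehat X$ with $\bigcup_m T^mD=\widehat X$ and $D\cap TD\ne\emptyset$. The sets $\bigcup_{m\ge m_0}T^mD$ form a basis of neighborhoods of one end, and each compact $K$ is moved into any of them by a power of $T$; Lemma 4 applies, and likewise for the other end.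

The deck group repeats everything. To avoid it we look for a covering that has finitely many ends but is built according to an irregular pattern. We take the acting group to be the free group $F_2=\langle a,b\rangle$, and the pattern to be a *Schreier graph*: if $F_2$ acts transitively on a set $Y$, this graph has vertex set $Y$ and an edge from $y$ to $sy$ for each $y\in Y$, $s\in\{a,b\}$. Since we need an action on an interval, the action on $Y$ should preserve a linear order. The irregularity we ask for is: *cycles exist arbitrarily far out, but they get longer and longer*. A short cycle then cannot be repeated far out, at the level of graphs. Two tasks remain: build such a graph, and make a manifold remember the lengths of its cycles.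

## An ordered graph whose cycles get longer toward the ends

A *cycle* in a graph is an embedded circle; its *length* is its number of edges. For a vertex set $B$, we also write $B$ for the induced subgraph.

**Proposition 5.** For $k\ge1$ there are a countable set $Y\subset\mathbb Q$ and order-preserving bijections $a,b:Y\to Y$ with $a(x)>x$ and $b(x)>x$, such that the graph $Y$ (an edge from $y$ to $sy$ for each $y\in Y$, $s\in\{a,b\}$) is connected, and finite sets $V_0\subset V_1\subset\cdots$ with $\bigcup V_n=Y$ such that:

1. $Y\setminus V_n$ has exactly $k$ components $C_n^1,\dots,C_n^k$, all infinite, with $C_{n+1}^j\subset C_n^j$. Hence $Y$ has exactly $k$ ends.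
2. Every cycle in $Y\setminus V_n$ has length $>2n$.
3. Every $C_n^j$ contains a cycle.

*Proof.* We build $a$ and $b$ by finite approximations. At stage $n$ we have a finite set $V_n\subset\mathbb Q$ and partial maps $a,b$ on $V_n$, i.e. strictly increasing bijections between subsets of $V_n$ with $s(x)>x$ wherever defined. They define a finite connected graph $\Gamma_n$. A *free slot* is a pair $(v,s^{\pm1})$ with $v\in V_n$, $s\in\{a,b\}$ and $s^{\pm1}(v)$ undefined. The free slots are partitioned into $k$ nonempty groups $R_n^1,\dots,R_n^k$; group $j$ will grow into the $j$-th end.

Start with $V_0=\{0,1,\dots,k\}$, $a(i)=i+1$ for $i<k$, and $b$ nowhere defined. There are $2(k+1)+2$ free slots; partition them arbitrarily into $k$ nonempty groups.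

**Elementary extensions.** The purpose is to see that a single slot can always be filled with a new rational point, keeping $s$ increasing and $s(x)>x$. New points are always chosen outside the finite set of existing points.

*Slot $(v,s)$.* Let $x^-<v<x^+$ be the neighbors of $v$ in $\operatorname{dom}(s)$ (either may be missing, and then the corresponding bound below is dropped). Any new
$$y\in\bigl(\max(s(x^-),v),\ s(x^+)\bigr)$$
may be taken as $s(v)$. The interval is nonempty because $s(x^+)>x^+>v$ and $s(x^+)>s(x^-)$. If $x^+$ exists we may even take $y\in(\max(s(x^-),x^+),s(x^+))$, which is nonempty for the same reasons, so that $y>x^+$. If $x^+$ does not exist, $y$ may be arbitrarily large.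

*Slot $(v,s^{-1})$.* Let $y^-<v<y^+$ be the neighbors of $v$ in $\operatorname{im}(s)$. Any new
$$x\in\bigl(s^{-1}(y^-),\ \min(s^{-1}(y^+),v)\bigr)$$
may be taken as $s^{-1}(v)$. The interval is nonempty because $s^{-1}(y^-)<y^-<v$ and $s^{-1}(y^-)<s^{-1}(y^+)$.

Since the point used is new, filling one slot at an old vertex does not affect any other slot at an old vertex.

**From stage $n$ to stage $n+1$.** List the free slots of $\Gamma_n$ as $\sigma_1,\dots,\sigma_r$, group after group.

**Step 1 (fill all slots).** Fill each $\sigma_i$ with a new point $w_i$.

**Step 2 (make sure we can climb by $a$).** If $\sigma_i=(v,a^{-1})$, then $a(w_i)=v$ is already defined; in this case define $b(w_i)=w_i'$ with $w_i'$ new. Otherwise put $w_i'=w_i$. In all cases $a(w_i')$ is undefined. Let $W$ be the set of all points present now.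

**Step 3 (grow long legs that end at the very top).** For $i=1,\dots,r$ in turn, climb from $w_i'$ by $a$. At the current point $w$, with $a(w)$ undefined: if some element of $\operatorname{dom}(a)$ exceeds $w$, let $x^+$ be the least such element and choose the new point $a(w)>x^+$; otherwise choose $a(w)$ larger than all existing points. In the first case the number of elements of $\operatorname{dom}(a)$ above the current point strictly decreases: the new current point $a(w)$ has passed $x^+$, and the only new element $w$ of $\operatorname{dom}(a)$ lies below it. So after finitely many steps we are in the second case, and we remain in it. Stop at a point $p_i$ after at least $n+1$ steps, when $p_i$ is larger than all other existing points. Then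
$$\max W<p_1<p_2<\dots<p_r .$$

**Step 4 (connect the legs of one group).** Whenever $\sigma_i,\sigma_{i+1}$ are in the same group, put $b(p_i)=p_{i+1}$. This is allowed: $b$ was not changed in Step 3, so before this step its domain and image lie in $W$, while all $p_i$ exceed $\max W$; among the $p$'s the assignment $p_i\mapsto p_{i+1}$ is increasing, and $p_{i+1}>p_i$. The only slot of $p_i$ used before is $(p_i,a^{-1})$, so the slots $(p_i,b)$ and $(p_{i+1},b^{-1})$ were free.

Let $V_{n+1}$ be the new point set and $U_{n+1}^j$ the set of new points that arise from group $j$. In $\Gamma_{n+1}$ all slots at $V_n$ are filled. Let $R_{n+1}^j$ be the set of free slots at $U_{n+1}^j$. It has at least two elements, namely $(p,a)$ and $(p,b)$ for the last $p=p_i$ of group $j$.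

Before going on, here is the beginning of the first stage for $k=1$. We have $V_0=\{0,1\}$, $a(0)=1$, and six free slots. Step 1 may choose
$$b(0)=2,\quad b(1)=3,\quad a(1)=4,\quad a(-1)=0,\quad b(-2)=0,\quad b(-\tfrac12)=1 .$$
The slot $(0,a^{-1})$ was filled with $w_4=-1$, so Step 2 needs $b(-1)$ between $b(-2)=0$ and $b(-\frac12)=1$; take $w_4'=\frac12$. Now $b$ maps $-2,-1,-\frac12,0,1$ to $0,\frac12,1,2,3$, which is increasing, and $\max W=4$. In Step 3 the first three climbs are single steps, $a(2)=5$, $a(3)=6$, $a(4)=7$. The fourth starts at $\frac12$, below the elements $1,2,3,4$ of $\operatorname{dom}(a)$. We may put $a(\frac12)=\frac72\in(1,4)$, then $a(\frac72)=\frac{13}2\in(6,7)$, and nothing in $\operatorname{dom}(a)$ exceeds $\frac{13}2$, so $a(\frac{13}2)=8=p_4$.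

**The shape of the new part.** The new vertices of group $j$ span a tree, a comb: its legs are the paths from $w_i$ to $p_i$, each with at least $n+1$ edges, joined along a spine of $b$-edges between the consecutive $p_i$. Each leg is joined to $V_n$ by exactly one edge, at its foot $w_i$ (the edge that fills $\sigma_i$). There are no other edges between new vertices and $V_n$, and none between different groups. The vertices of a leg other than $p_i$ have degree $2$ in $\Gamma_{n+1}$. In particular $\Gamma_{n+1}$ is connected.

**The limit.** Let $Y=\bigcup V_n$. Every slot is eventually filled, so $a,b$ are order-preserving bijections of $Y$ with $a(x)>x$, $b(x)>x$. The graph $Y$ is connected. Every edge added at a stage contains a vertex added at that stage, so the subgraph induced on $V_n$ is $\Gamma_n$. The shape of the new part also shows that $Y$ has neither loops nor double edges.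

*Proof of (1).* Put $C_n^j=\bigcup_{i>n}U_i^j$. Each $U_i^j$ is connected, and $U_{i+1}^j$ is joined to $U_i^j$ through the slots in $R_i^j\neq\emptyset$, so $C_n^j$ is connected; it is infinite. The edges from $U_{i+1}^j$ to $V_i$ with $i>n$ end in $U_i^j$, so there are no edges between $C_n^j$ and $C_n^{j'}$ for $j\ne j'$. The union of the $C_n^j$ over $j$ is $Y\setminus V_n$, and $C_{n+1}^j\subset C_n^j$.

*Proof of (2).* Given a cycle in $Y\setminus V_n$, take the least $i$ such that it lies in $V_{i+1}$. Then $i\ge n$, and the cycle contains a vertex of $V_{i+1}\setminus V_i$. The new vertices span a forest, so the cycle also meets $V_i$. Consider a maximal arc of the cycle with all vertices in $V_{i+1}\setminus V_i$. It enters and leaves through edges to $V_i$, that is, through feet of legs. These are two different edges, and each leg has only one edge to $V_i$, so the arc connects the feet of two different legs and therefore traverses both legs completely. Each has at least $i+1$ edges, so the length of the cycle is at least $2(i+1)>2n$.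

*Proof of (3).* For $i>n$ the disjoint connected sets $U_i^j,U_{i+1}^j\subset C_n^j$ are joined by at least two distinct edges, because $R_i^j$ has at least two elements. So $C_n^j$ contains a cycle. $\square$

From now on $k$ is fixed, $Y$ and $V_n$, $C_n^j$ are as in Proposition 5, and $F_2$ acts on $Y$ through $a,b$. The action preserves the order, and it is transitive because the graph is connected.

## A bi-Lipschitz action on the circle with $Y$ as a discrete orbit

**Lemma 6.** There are a homomorphism $g\mapsto\hat g$ from $F_2$ to the increasing homeomorphisms of $[0,1]$, all of them bi-Lipschitz, pairwise disjoint open intervals $J_y\subset[0,1]$ and points $m_y\in J_y$ $(y\in Y)$, with $\hat g(m_y)=m_{gy}$. In particular $\mathcal O=\{m_y\}$ is an orbit, $\operatorname{Stab}(m_y)=\operatorname{Stab}(y)$, and $\mathcal O\cap J_y=\{m_y\}$.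

*Proof.* We blow up each point of $Y$ to an interval, with lengths that change by a bounded factor along edges. Fix $y_0\in Y$ and put $\lambda_y=c\,6^{-\operatorname{dist}(y,y_0)}$. At most $4\cdot3^{n-1}$ vertices are at distance $n\ge1$ from $y_0$, so $\sum_y\lambda_y$ converges, and we choose $c$ so that the sum is $1$. Let
$$\tau(y)=\sum_{y'<y}\lambda_{y'},\qquad I_y=[\tau(y),\tau(y)+\lambda_y]\subset[0,1],\qquad J_y=\operatorname{int}I_y .$$
If $y<z$ then $\tau(z)\ge\tau(y)+\lambda_y$, so the $J_y$ are disjoint and ordered as $Y$. The open set $U=\bigcup J_y$ has measure $1$, hence is dense.

Let $\hat g$ map $J_y$ affinely onto $J_{gy}$, preserving orientation. Since $g$ preserves the order of $Y$, this is a strictly increasing bijection of $U$ onto itself. Extend it by $\hat g(t)=\sup\{\hat g(u):u\in U,u\le t\}$ for $t>0$ and $\hat g(0)=0$. The extension is strictly increasing because $U$ is dense, it has no jumps because its image contains the dense set $U$, and $\hat g(1)=1$. So it is a homeomorphism, and it is the only continuous extension. On $U$ we have $\widehat{gh}=\hat g\hat h$, hence everywhere.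

For $s\in\{a,b\}$ the distances of $y$ and $sy$ from $y_0$ differ by at most $1$, so the slopes of $\hat s^{\pm1}$ on $U$ lie in $[1/6,6]$. Moreover $\hat s$ maps the null set $[0,1]\setminus U$ to itself. So for $t<t'$ the length of $\hat s([t,t'])$ is the measure of $\hat s([t,t']\cap U)$, which is at most $6(t'-t)$; the same holds for $\hat s^{-1}$. Hence $\hat s$ is bi-Lipschitz, and so is every $\hat g$. Let $m_y$ be the midpoint of $I_y$. Affine maps preserve midpoints, so $\hat g(m_y)=m_{gy}$. $\square$

Identify $0\sim1$ to get an action of $F_2$ on $S^1$.

**Lemma 7.** Let $X$ be a closed connected $d$-manifold and $q:X\to S^1\vee S^1$ a map such that $\psi=q_*:\pi_1(X)\to F_2$ is onto. Then $X\times S^1$ carries a transversely orientable codimension one $C^0$ foliation with bi-Lipschitz holonomy and with a proper leaf homeomorphic to the pull-back under $q$ of a covering of $S^1\vee S^1$ which, as a graph, is $Y$ up to reversing edge orientations.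

*Proof.* **Step 1 (the foliated bundle).** Let $E=(\widetilde X\times S^1)/\pi_1(X)$, where $\pi_1(X)$ acts on $\widetilde X$ by deck transformations and on $S^1$ through $\psi$, foliated by the images of $\widetilde X\times\{t\}$. The holonomy maps between circle fibers are given by the $\hat g$, which are increasing and bi-Lipschitz.

**Step 2 (the total space is a product).** The bundle $E\to X$ is the pull-back by $q$ of the bundle over $S^1\vee S^1$ with monodromies $\hat a,\hat b$. A convex combination $(1-t)\,\mathrm{id}+t\hat s$ is an increasing homeomorphism of $[0,1]$ that fixes the endpoints. So $\hat a$ and $\hat b$ are isotopic to the identity, the bundle over $S^1\vee S^1$ is trivial, and $E\cong X\times S^1$.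

**Step 3 (the leaf is proper).** Let $M$ be the leaf through $[\tilde x,m_y]$. Over an evenly covered disc $D\subset X$ we have $E|_D\cong D\times S^1$, and $M$ meets it in $D\times\mathcal O$, because $\psi$ is onto and $\mathcal O$ is an orbit. So $M$ meets the open set $D\times J_{y'}$ exactly in $D\times\{m_{y'}\}$, a single plaque. Hence the leaf topology of $M$ is the induced topology, and $M$ is proper.

**Step 4 (identifying the leaf).** By Step 3, $M=(\widetilde X\times Y)/\pi_1(X)$ with $Y$ discrete; this is the covering of $X$ associated with $\psi^{-1}(\operatorname{Stab}(y))$, and the pull-back under $q$ of the covering $(\mathcal C\times Y)/F_2$ of $S^1\vee S^1$, where $\mathcal C$ is the Cayley tree of $F_2$ with edges from $g$ to $gs$. Its vertices are the classes $[g,y]=[1,g^{-1}y]$, so its vertex set is $Y$. The edge from $[g,y]$ to $[gs,y]=[1,s^{-1}g^{-1}y]$ runs from $z=g^{-1}y$ to $s^{-1}z$. This is the graph $Y$ with edge orientations reversed. $\square$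

## Gluing fiber to fiber forgets the lengths

We now choose the base $X$. It should be a vertex piece $P$ with four boundary components, two for each of $a,b$, joined in pairs by collars; then the leaf consists of copies $P_y$ of $P$ joined along the edges of $Y$. By Theorem 2, pieces of dimension $2$ are useless. In dimension $3$, let $\Sigma$ be the $2$-sphere minus four open discs and try
$$P=S^1\times\Sigma,$$
with boundary tori $T_{a,\pm},T_{b,\pm}$, each of the form $S^1\times(\text{circle of }\partial\Sigma)$.

The first gluing one would try matches fibers $S^1\times\mathrm{pt}$ with fibers. Gluing by products, the base becomes $S^1$ times a closed surface of genus two, and by Lemma 7 the leaf is $S^1\times S$, where $S$ is the surface made of copies $\Sigma_y$ of $\Sigma$ glued along the edges of $Y$. Its ends correspond to the $k$ ends of $S$, and they are all repetitive. Indeed, the proof of Theorem 2 gives for each end of $S$ a neighborhood $N$ such that every compact subset of $N$ is homeomorphic to a subset of every neighborhood $N'$ of the end. If $K\subset S^1\times N$ is compact, its projection $K_0\subset N$ is compact, $K\subset S^1\times K_0$, and $S^1\times K_0$ embeds in $S^1\times N'$. Every neighborhood of the end of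 $S^1\times S$ contains such an $S^1\times N'$. Lemma 4 finishes.

Where exactly does the information get lost? The group $\pi_1$ of the leaf acts on a tree (the dual tree of the decomposition into pieces), and here the class of the fiber lies in *every* edge group: it fixes the whole tree. A torus that contains the fiber direction is not tied to any place in the graph. The cure is to glue so that the fiber of one piece is *not* the fiber of the next. Then each nontrivial element fixes only a small part of the tree, and a torus knows where it is, up to a bounded error. If consecutive tori around a short cycle share a nontrivial element, then wherever the whole configuration is embedded, its image cannot travel far in the tree. That is the plan.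

## Flip gluing and the leaf $M$

**The base.** Orient $S^1$ and $\Sigma$, and parametrize each circle of $\partial\Sigma$, with its boundary orientation, by $S^1$. For $s\in\{a,b\}$ join $T_{s,+}$ to $T_{s,-}$ by a collar $T_s\times[0,1]$ so that in the resulting identification $(z,w)\in S^1\times S^1=T_{s,+}$ corresponds to $(w,z)\in T_{s,-}$. Thus the fiber slope $S^1\times\mathrm{pt}$ of each side corresponds to the boundary slope $\mathrm{pt}\times\partial\Sigma$ of the other side. The boundary orientation of $\partial P$ is, with the same sign on all four tori, the product orientation of $S^1\times\partial\Sigma$; the swap reverses it, so the resulting closed connected $3$-manifold $F$ is oriented. Put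
$$r=d-3\ge0,\qquad \mathbb F=F\times T^r,$$
where $T^r$ is the $r$-torus (a point if $r=0$). Let $q:\mathbb F\to S^1\vee S^1$ collapse $P\times T^r$ to the vertex and project the collars to the two loops. Then $q_*$ is onto, because there are loops that cross one collar once. So Lemma 7 applies. It gives on $\mathbb F\times S^1$ a foliation with all the properties in Theorem 1 and a proper leaf $M$. Since the factor $T^r$ is mapped to a point by $q$,
$$M=L\times T^r,\qquad L=\text{copies }P_y\ (y\in Y)\text{ joined by collars along the edges of }Y. \tag{1}$$

**Notation for pieces.** For an edge $e$ of $Y$ let $T_e\subset L$ be the middle torus of its collar. Let $Q_y\cong S^1\times\Sigma$ be $P_y$ together with the four adjacent half collars. For $B\subset Y$ put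
$$L_B=\bigcup_{y\in B}Q_y,\qquad N_B=L_B\times T^r .$$
If an edge $e$ joins two vertices of $B$, then $T_e$ is interior to $L_B$; if it joins $B$ to its complement, $T_e$ is a boundary component of $L_B$. Let $q:L_B\to B$ be the collapse that sends $P_y$ to $y$, projects the collars of edges of $B$ onto these edges, and sends each half collar of an edge leaving $B$ to its vertex. The same letter denotes its composition with $N_B\to L_B$.

**The ends of $M$.** Pieces are compact and connected, so the $N_{V_n}$ are compact, and the complement of $N_{V_n}$ has exactly the $k$ components $N_{C_n^j}\setminus N_{V_n}$, none relatively compact. The interiors of the $N_{V_n}$ cover $M$, since all neighbors of a given vertex lie in $V_n$ for $n$ large. So $M$ has exactly $k$ ends $\mathbf e_1,\dots,\mathbf e_k$. The sets $N_{C_n^j}$, $n\ge1$, form a fundamental system of neighborhoods of $\mathbf e_j$: a compact set $C$ lies in the interior of some $N_{V_n}$, and then $N_{C_n^j}$ is connected and disjoint from $C$, so it lies in the component of $M\setminus C$ that belongs to $\mathbf e_j$.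

It remains to prove that no $\mathbf e_j$ is topologically repetitive.

## The tree of pieces and the elements that fix parts of it

Let $B\subset Y$ be connected and $\Gamma=\pi_1(L_B)$. Write $\pi_1(Q_y)=\langle x\rangle\times F_3$, where $x$ is the fiber and $F_3=\pi_1(\Sigma)$ is free of rank $3$. For a boundary torus, $\pi_1(T_e)=\langle x\rangle\times\langle\partial_e\rangle\cong\mathbb Z^2$ injects, because the boundary curve $\partial_e$ is nontrivial in the free group. So $L_B$ is a graph of aspherical spaces with $\pi_1$-injective edge maps. Hence $L_B$ is aspherical (Scott–Wall, *Topological methods in group theory*, Prop. 3.6), and the groups $\pi_1(Q_y)$, $\pi_1(T_e)$ inject into $\Gamma$.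

The *Bass–Serre tree* $\mathcal T$ can be seen in the universal cover $\widetilde{L_B}$: its vertices are the components of the preimages of the $Q_y$, $y\in B$, its edges are the components of the preimages of the $T_e$, $e$ an edge of $B$. The group $\Gamma$ acts with $\mathcal T/\Gamma=B$. Vertex stabilizers are conjugates of the groups $\pi_1(Q_y)$ and edge stabilizers are conjugates of $\pi_1(T_e)\cong\mathbb Z^2$. There are no inversions, since the two ends of an edge of $\mathcal T$ lie over different vertices of $B$. Recall that an automorphism of a tree without inversion is either *elliptic* (it fixes a vertex) or *hyperbolic* (it translates along an axis by a nonzero amount). An element of $\Gamma$ of finite order is elliptic, hence lies in a conjugate of the torsion-free group $\langle x\rangle\times F_3$. So $\Gamma$ is torsion-free.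

**Lemma 8.** If $1\ne g\in\Gamma$, any two vertices of $\mathcal T$ fixed by $g$ are at distance $\le2$.

*Proof.* Suppose not. Then $g$ fixes a path with consecutive edges $f_1,f_2,f_3$ and interior vertices $w_1$ (between $f_1,f_2$) and $w_2$ (between $f_2,f_3$). We use $w_1$ to show that $g$ is a power of the fiber there. The vertex $w_1$ is a copy of $\mathbb R\times\widetilde\Sigma$, with stabilizer $\langle x_{w_1}\rangle\times F_3$. Give $\Sigma$ a hyperbolic metric with geodesic boundary, so that $\widetilde\Sigma\subset\mathbb H^2$. The edges at $w_1$ are boundary components $\mathbb R\times(\text{boundary geodesic of }\widetilde\Sigma)$, and the stabilizers of $f_1\ne f_2$ are $\langle x_{w_1}\rangle\times H_1$ and $\langle x_{w_1}\rangle\times H_2$ with $H_1,H_2\subset F_3$ the stabilizers of two distinct boundary geodesics. A nontrivial element of $H_i$ acts on its geodesic without fixed points, so it is a hyperbolic isometry with that geodesic as axis. A nontrivial hyperbolic isometry has only one axis, so $H_1\cap H_2=1$. Thus $g\in\langle x_{w_1}\rangle$. In the same way, $g\in\langle x_{w_2}\rangle$. In $\operatorname{Stab}(f_2)\cong\mathbb Z^2$ the fiber slope $x_{w_2}$ is, up to sign, the boundary slope seen from $w_1$, by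 the choice of gluing. So $x_{w_1},x_{w_2}$ form a basis of $\mathbb Z^2$, and $g=1$. $\square$

The last two sentences are the only place where the flip is used. The bound $2$ is attained whenever $B$ has an edge: the fiber $x_w$ lies in the stabilizer of every edge at $w$, so it fixes all neighbors of $w$, of which there are infinitely many.

**Lemma 9.** Let $A\subset\Gamma$ be a finitely generated abelian non-cyclic subgroup. Then $A$ fixes a vertex of $\mathcal T$, and $A\subset C$, where $C$ is conjugate to $\langle x\rangle\times\langle u\rangle\subset\pi_1(Q_y)$ for some $y\in B$ and $1\ne u\in F_3=\pi_1(\Sigma)$. The vertex may be chosen so that $C$ lies in its stabilizer.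

*Proof.* First we exclude hyperbolic elements. If $g\in A$ is hyperbolic, then $A$, which commutes with $g$, preserves the axis of $g$ and acts on it by isometries that commute with a nontrivial translation, i.e. by translations. The kernel of the resulting map $A\to\mathbb Z$ fixes the axis pointwise, so it is trivial by Lemma 8. Then $A$ is cyclic, a contradiction.

So all elements of $A$ are elliptic, and we look for a common fixed vertex (this is also Serre, *Trees*, I.6.5, Cor. 3 of Prop. 26). Let $g_1,\dots,g_m$ generate $A$ and suppose the common fixed set $\mathcal T'$ of $g_1,\dots,g_{i}$ is a nonempty subtree. As $g_{i+1}$ commutes with these elements, it preserves $\mathcal T'$. It fixes some vertex of $\mathcal T$, hence also the vertex of $\mathcal T'$ nearest to it. So the common fixed set of $g_1,\dots,g_{i+1}$ is nonempty, and by induction $A$ fixes a vertex.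

The stabilizer of this vertex is a conjugate of $\langle x\rangle\times F_3$. The projection of (the conjugate of) $A$ to $F_3$ is abelian, hence cyclic, generated by some $u$. If $u=1$, then $A$ would be contained in $\langle x\rangle$ and be cyclic. So $u\ne1$. $\square$

**Lemma 10.** Let $g\in\Gamma$, let $v$ be a vertex of $\mathcal T$, and let $q_*:\Gamma\to\pi_1(B)$ be induced by $q:L_B\to B$. If $\operatorname{dist}(v,gv)\le\Lambda$ and $B$ has no cycle of length $\le\Lambda$, then $q_*(g)=1$.

*Proof.* The map $q$ lifts to an equivariant map $\tilde q:\widetilde{L_B}\to\mathcal T$. Take $\tilde x$ with $\tilde q(\tilde x)=v$ and a path from $\tilde x$ to $g\tilde x$. Its image in the tree is homotopic rel endpoints to the geodesic $[v,gv]$. So $q_*(g)$ is represented, up to conjugacy, by the projection of $[v,gv]$ to $B$, a closed edge path with at most $\Lambda$ edges. The subgraph it covers is connected and has at most $\Lambda$ edges, so it contains no cycle. It is a tree, and the path is null-homotopic in it. $\square$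

## Counting crossings of the middle tori

For an oriented connected $d$-manifold $W$ without boundary let
$$I_W:H_{d-1}(W)\times H_1(W)\to\mathbb Z$$
be evaluation after Poincaré duality $H_{d-1}(W)\cong H_c^1(W)$. For a smooth closed oriented hypersurface and a transverse loop it is the signed count of intersection points. For instance, in $W=S^1\times\mathbb R$ the circle $S^1\times0$ is zero against every loop, since it can be pushed off any compact set; on the torus $S^1\times S^1$ it gives $\pm1$ against $\mathrm{pt}\times S^1$.

**Lemma 11.**

1. If $j:W\to W'$ is an open topological embedding of oriented connected $d$-manifolds without boundary, then $I_{W'}(j_*z,j_*c)=\pm I_W(z,c)$, with a sign that depends only on $j$.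
2. Let $c$ be a loop in $N_B$, $B\subset Y$ connected, and let $e$ be an edge of $B$. If $q\circ c$ is null-homotopic in $B$, then $I_M([T_e\times T^r],c)=0$.
3. Let $c$ be a loop in $N_B$ and let $e$ be an edge that joins $B$ to its complement. Then $I_M([T_e\times T^r],c)=0$.

*Proof.* (1) Under duality, $j_*$ on $H_{d-1}$ corresponds, up to the sign by which $j$ changes orientation, to extension by zero $H_c^1(W)\to H_c^1(W')$. The latter is defined by excision $H^1(W,W\setminus C)\cong H^1(W',W'\setminus j(C))$ for compact $C$, the isomorphism being induced by $j$. So extending a class by zero and restricting it back by $j$ gives the original class in $H^1(W)$, and evaluation on $j_*c$ agrees with evaluation on $c$.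

(2) Move $c$ slightly so that it is transverse to $T_e\times T^r$. Intersections occur when $q\circ c$ passes through the midpoint of $e$, and the sign is the direction of the passage. So the number is, up to a common sign, the algebraic number of passages of $q\circ c$ over $e$, which is the degree of $q\circ c$ after collapsing the complement in $B$ of the open edge $e$ to a point. This is a homotopy invariant, and it is $0$ for null-homotopic loops.

(3) $T_e\times T^r$ can be pushed across into the half collar outside $N_B$, so it is homologous in $M$ to a hypersurface disjoint from $c$. $\square$

## A short cycle of pieces does not embed where all cycles are long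

**Proposition 12.** Let $1\le j\le k$ and $n\ge1$. There are a compact $K\subset N_{C_n^j}$ and $n'$ such that for all $i\ge n'$ no subset of $N_{C_i^j}$ is homeomorphic to $K$.

**Why Proposition 12 completes the proof of Theorem 1.** Let $N$ be any neighborhood of $\mathbf e_j$. Then $N\supset N_{C_n^j}$ for some $n\ge1$. The compact set $K\subset N$ and the neighborhood system $\{N_{C_{n'+i}^j}\}_{i\in\mathbb N}$ violate the defining property, so no $N$ works and $\mathbf e_j$ is not topologically repetitive.

*Proof of Proposition 12.* **Step 1 (the compact set).** By Proposition 5(3) choose a cycle in $C_n^j$ with vertices $y_1,\dots,y_\ell$, where the edge $e_i$ joins $y_i$ and $y_{i+1}$; for vertices $y_i$, edges $e_i$ and tori $Z_i$ indices are read mod $\ell$. Put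
$$K=N_{\{y_1,\dots,y_\ell\}},\qquad Z_i=T_{e_i}\times T^r\cong T^{r+2}=T^{d-1}.$$
$K$ is a compact connected $d$-manifold with boundary, and $Z_i\subset\operatorname{int}K$. Let $n'=\max(n,\ell)$. Since $N_{C_i^j}\subset N_{C_{n'}^j}$ for $i\ge n'$, it suffices to treat $i=n'$. Put $B=C_{n'}^j$ and $N=N_B$. By Proposition 5(2), $B$ has no cycle of length $\le2\ell$.

Suppose, for a contradiction, that $h:K\to N\subset M$ is a homeomorphism onto its image. By invariance of domain, $h|_{\operatorname{int}K}$ is an open embedding into $M$.

**Step 2 (the loop around the cycle).** The purpose is to have a loop that meets each $Z_i$ once. Choose $z_i\in Z_i$ (with $z_{\ell+1}=z_1$) and, for $1\le i\le\ell$, a path $\gamma_i$ from $z_i$ to $z_{i+1}$ in $Q_{y_{i+1}}\times T^r$, with interior in the interior of that piece. Let $\gamma=\gamma_1\cdots\gamma_\ell$ and $\delta_i=\gamma_1\cdots\gamma_{i-1}$, so $\delta_{\ell+1}=\gamma$. The loop $\gamma$ crosses each $Z_i$ exactly once. By Lemma 11(1),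
$$I_M(h_*[Z_i],h_*[\gamma])=\pm I_{\operatorname{int}K}([Z_i],[\gamma])=\pm1. \tag{2}$$

**Step 3 (consecutive tori share a rank $r+1$ subgroup).** Let $\Pi=\pi_1(\operatorname{int}K,z_1)$, let $G_i\subset\Pi$ be the image of $\delta_i\,\pi_1(Z_i,z_i)\,\delta_i^{-1}$ for $1\le i\le\ell$, and put $G_{\ell+1}=\gamma G_1\gamma^{-1}$. Let $D_i\subset\pi_1(Z_i,z_i)$ be the subgroup of rank $r+1$ generated by the fiber of $Q_{y_{i+1}}$ and by $\pi_1(T^r)$. The torus $S^1\times T^r$ acts on $Q_{y_{i+1}}\times T^r\cong S^1\times\Sigma\times T^r$ by rotating the two outer factors, and $D_i$ consists of the classes of orbit loops $t\mapsto\lambda(t)z_i$, where $\lambda$ is a closed one-parameter subgroup. The map $(s,t)\mapsto\lambda(t)\gamma_i(s)$ shows that $\gamma_i^{-1}\lambda\gamma_i$ is homotopic to the orbit loop $t\mapsto\lambda(t)z_{i+1}$, which lies in $Z_{i+1}$. The homotopy stays in $\operatorname{int}K$. Hence the image $E_i$ of $\delta_iD_i\delta_i^{-1}$ satisfies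
$$E_i\subset G_i\cap G_{i+1}\qquad(1\le i\le\ell). \tag{3}$$
For $i=\ell$ this uses $\delta_{\ell+1}=\gamma$ and $z_{\ell+1}=z_1$.

Now transport this by $h$. Let $\Gamma=\pi_1(L_B)$, so $\pi_1(N)=\Gamma\times\mathbb Z^r$. Let $\theta:\Pi\to\Gamma$ be $h_*$ followed by the projection. Put $A_i=\theta(G_i)$ and $\hat g=\theta(\gamma)$, so $A_{\ell+1}=\hat gA_1\hat g^{-1}$.

**Step 4 ($A_i$ is not cyclic, $1\le i\le\ell$).** The purpose is to make Lemma 9 applicable. $N=L_B\times T^r$ is aspherical, so $h|_{Z_i}$ is determined up to homotopy by its effect on $\pi_1$, and (after transport along $h(\delta_i)$) the image of $\pi_1(Z_i)$ lies in $A_i\times\mathbb Z^r$. If $A_i$ were cyclic, it would be trivial or infinite cyclic, since $\Gamma$ is torsion-free. Then $h|_{Z_i}$ would factor up to homotopy through a $K(A_i\times\mathbb Z^r,1)$, which is a torus of dimension $\le r+1$. As $Z_i$ has dimension $r+2$, this gives $h_*[Z_i]=0$, contradicting (2).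

**Step 5 (locating $h_*[Z_i]$; shared elements survive).** By Lemma 9, for $1\le i\le\ell$, $A_i$ fixes a vertex $v_i\in\mathcal T$, and $A_i\subset C_i$ with $C_i\cong\mathbb Z^2$ conjugate to $\langle x\rangle\times\langle u\rangle\subset\pi_1(Q_y)$ for some $y\in B$ (depending on $i$). Again because $N$ is aspherical, $h|_{Z_i}$ is homotopic in $N$ to a composition
$$Z_i\to S^1\times S^1\times T^r\xrightarrow{\ \mathrm{id}\times u\times\mathrm{id}\ }S^1\times\Sigma\times T^r\cong Q_y\times T^r,$$
where $u:S^1\to\Sigma$ also denotes a loop representing $u$ and the first map realizes $\pi_1(Z_i)\to C_i\times\mathbb Z^r$. Let $\kappa_i$ be the degree of the first map. The group $H_1(\Sigma)$ is generated by the boundary curves, so $[u]$ is an integral combination of them, and in $H_{d-1}(M)$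
$$h_*[Z_i]=\kappa_i\,[S^1]\times[u]\times[T^r]=\kappa_i\sum_{e\ni y}c_e\,[T_e\times T^r] \tag{4}$$
with integers $c_e$, where $e$ runs over the four edges of $Y$ at $y$. By (2), $\kappa_i\ne0$. A map between tori of the same dimension has degree equal, up to sign, to the determinant of the induced map on $\pi_1$. So $\pi_1(Z_i)\to C_i\times\mathbb Z^r$ is a homomorphism $\mathbb Z^{r+2}\to\mathbb Z^{r+2}$ of determinant $\pm\kappa_i\ne0$, hence injective. The image of $D_i$ has rank $r+1$, so it is not contained in $1\times\mathbb Z^r$. Therefore
$$\theta(E_i)\ne1\qquad(1\le i\le\ell). \tag{5}$$

**Step 6 (the loop moves little in the tree).** Put $v_{\ell+1}=\hat gv_1$, which is fixed by $A_{\ell+1}=\hat gA_1\hat g^{-1}$. By (3) and (5) there is a nontrivial element of $\theta(E_i)\subset A_i\cap A_{i+1}$, and it fixes both $v_i$ and $v_{i+1}$. By Lemma 8, $\operatorname{dist}(v_i,v_{i+1})\le2$ for $1\le i\le\ell$. Hence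
$$\operatorname{dist}(v_1,\hat gv_1)\le2\ell .$$
Since $B$ has no cycle of length $\le2\ell$, Lemma 10 with $\Lambda=2\ell$ gives $q_*(\hat g)=1$; that is, $q\circ h\circ\gamma$ is null-homotopic in $B$.

**Step 7 (contradiction with the crossing number).** Let $y$ be the vertex in (4) for $i=1$. The loop $h\circ\gamma$ lies in $N=N_B$. For each edge $e$ at $y\in B$ we have $I_M([T_e\times T^r],h_*[\gamma])=0$: by Lemma 11(2) and Step 6 if $e$ lies in $B$, and by Lemma 11(3) if $e$ leaves $B$. By (4), $I_M(h_*[Z_1],h_*[\gamma])=0$. This contradicts (2). So $h$ does not exist, which proves Proposition 12 and with it Theorem 1. $\square$
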